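# A stable metric on every separable reflexive Banach space, with distortion three

All Banach spaces are real; a complex space is regarded as a real one, since only the norm metric matters. $B_Y$ is the closed unit ball of $Y$.

## 1. A renormed Hilbert space in which the order of two limits matters

Let $H$ be a Hilbert space with orthonormal basis $\{w\}\cup\{e_n\}_{n\ge 1}\cup\{f_m\}_{m\ge 1}$, and write $\|\cdot\|_H$ for its norm. Consider
$$x_n=w+e_n,\qquad y_m=f_m .$$
In the Hilbert norm $\|x_n-y_m\|_H=\sqrt3$ for all $n,m$. Now change the norm. Let $B$ be the closed convex hull of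
$$\tfrac13B_H\ \cup\ \{\pm(w+e_n-f_m): n<m\},$$
and let $\|\cdot\|$ be the norm with unit ball $B$. Since $B$ is closed, convex, symmetric and $\frac13B_H\subset B\subset\sqrt3\,B_H$, this is an equivalent norm, and $\|z\|\le 3\|z\|_H$.

If $n<m$, then $\|x_n-y_m\|=\|w+e_n-f_m\|\le 1$ by construction.

If $n>m$, we bound the norm from below with a functional. A functional that is at most $1$ in absolute value on the generating set above is at most $1$ in absolute value on $B$, so it has dual norm at most $1$. Take
$$\varphi=\langle\,\cdot\,,-w+2e_n-2f_m\rangle .$$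
The vector has Hilbert norm $\sqrt{1+4+4}=3$, so $|\varphi|\le1$ on $\frac13B_H$. For $i<j$,
$$\varphi(w+e_i-f_j)=-1+2\delta_{in}+2\delta_{jm}.$$
We cannot have both $i=n$ and $j=m$, because $i<j$ and $n>m$. So the value is $-1$ or $1$, and $\varphi$ has dual norm at most $1$. Therefore
$$\|w+e_n-f_m\|\ge\varphi(w+e_n-f_m)=-1+2+2=3\qquad(n>m).$$

So $\|x_n-y_m\|\le1$ when $n<m$ and $\|x_n-y_m\|\ge3$ when $n>m$. If $m\to\infty$ first and then $n\to\infty$, we see at most $1$; in the other order, at least $3$. The norm sees the order of the two limits, although the space is isomorphic to $\ell_2$.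

Can we replace the norm by another metric, comparable to it at least at large distances, for which the order of limits never matters? In this example a metric comparable to the norm must give up a factor of at least $3$: it must bring the values $\le 1$ and $\ge 3$ to a common limit. We shall see that for every separable reflexive space the factor $3$ is enough.

## 2. Stable metrics, coarse embeddings, and the statements

**Ultrafilter limits.** If $\mathcal U$ is a nonprincipal ultrafilter on $\mathbb N$ and $(a_n)$ is a bounded real sequence, then $\lim_{n,\mathcal U}a_n$ is the unique $a$ such that $\{n:|a_n-a|<\varepsilon\}\in\mathcal U$ for every $\varepsilon>0$. For $a_n=(-1)^n$ the limit is $1$ or $-1$, according to whether the even numbers belong to $\mathcal U$. If $(a_n)$ converges in the usual sense, the two limits agree. These limits commute with continuous functions, in particular with finite sums, maxima and minima. Likewise, a sequence in a compact Hausdorff space has a unique limit along $\mathcal U$. Sets in a nonprincipal ultrafilter are infinite.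

**Definition (stable metric, Krivine and Maurey).** A metric space $(M,d)$ is stable if for all bounded sequences $(x_n)$, $(y_m)$ in $M$ and all nonprincipal ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$,
$$\lim_{n,\mathcal U}\lim_{m,\mathcal V}d(x_n,y_m)=\lim_{m,\mathcal V}\lim_{n,\mathcal U}d(x_n,y_m).$$

Hilbert space is stable. In $\|x_n-y_m\|_H^2=\|x_n\|_H^2+\|y_m\|_H^2-2\langle x_n,y_m\rangle$ the first two terms cause no trouble, and both iterated limits of $\langle x_n,y_m\rangle$ equal $\langle x,y\rangle$, where $x,y$ are the weak limits along $\mathcal U,\mathcal V$. The space $(H,\|\cdot\|)$ of Section 1 is not stable. A subset of a stable space is stable.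

**Definition (coarse embedding).** A map $f:(X,d_X)\to(Y,d_Y)$ is a coarse embedding if there are nondecreasing $\rho_1,\rho_2:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho_1(t)=\infty$ and
$$\rho_1(d_X(x,y))\le d_Y(f(x),f(y))\le\rho_2(d_X(x,y))\qquad(x,y\in X).$$

For instance $x\mapsto\lfloor x\rfloor$ from $\mathbb R$ to $\mathbb Z$ is one, with $\rho_1(t)=\max\{t-1,0\}$ and $\rho_2(t)=t+1$; small distances are ignored. A map with $A\,d_X(x,y)\le d_Y(f(x),f(y))\le DA\,d_X(x,y)$ for some $A>0$ is a bi-Lipschitz embedding with distortion at most $D$; it is in particular a coarse embedding.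

The problem, from Florent Pierre Baudier, "Barycentric gluing and geometry of stable metrics", arXiv:1409.7738 (2014), asks whether every separable reflexive Banach space embeds coarsely into a stable metric space. The answer is yes.

**Theorem 1.** Let $X$ be a separable reflexive Banach space. There is a metric $d$ on $X$ such that $(X,d)$ is stable and
$$\tfrac13\|x-y\|\le d(x,y)\le\|x-y\|\qquad(x,y\in X).$$
So the identity $(X,\|\cdot\|)\to(X,d)$ is a coarse embedding into a stable metric space, with $\rho_1(t)=t/3$ and $\rho_2(t)=t$.

**Theorem 2.** There is an equivalent norm on $\ell_2$ such that every bi-Lipschitz embedding of $\ell_2$ with this norm into a stable metric space has distortion at least $3$.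

**Theorem 3.** For a separable metric space $M$ the following are equivalent.

1. $M$ is bi-Lipschitz embeddable into a stable metric space.
2. $M$ is bi-Lipschitz equivalent to a subset $M'$ of a Banach space $Y$ such that all bounded subsets of $M'$ are relatively weakly compact in $Y$.

More precisely, every norm-separable $M'\subset Y$ as in 2 carries a stable metric $d$ with $\frac13\|x-y\|\le d(x,y)\le\|x-y\|$.

**Corollary 4.** A separable metric space coarsely embeds into a reflexive Banach space if and only if it coarsely embeds into a stable metric space.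

To get a feeling for condition 2, look inside $c_0$ with unit vectors $u_n$. The set $\{u_n\}$ is relatively weakly compact, since $u_n\to0$ weakly. The set $\{u_1+\dots+u_n:n\ge1\}$ is bounded but not relatively weakly compact: a weak cluster point would have all coordinates equal to $1$, and no such vector lies in $c_0$.

**Proof of Theorem 2.** Take $(H,\|\cdot\|)$ from Section 1. Let $g:(H,\|\cdot\|)\to(N,\delta)$ satisfy $A\|x-y\|\le\delta(g(x),g(y))\le DA\|x-y\|$ with $A>0$ and $N$ stable. The sequences $(g(x_n))$, $(g(y_m))$ are bounded. Fix any nonprincipal ultrafilters. For fixed $n$, all $m>n$ give $\delta(g(x_n),g(y_m))\le DA$; so $\lim_n\lim_m\delta(g(x_n),g(y_m))\le DA$. For fixed $m$, all $n>m$ give $\delta(g(x_n),g(y_m))\ge3A$; so $\lim_m\lim_n\delta(g(x_n),g(y_m))\ge3A$. Stability gives $DA\ge3A$, that is, $D\ge3$. $\square$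

## 3. Weighted truncations and the loss of tails

Suppose first that $X$ is reflexive and has a monotone Schauder basis $(b_i)$ with $\|b_i\|=1$: the partial sum projections $S_j$ satisfy $\|S_j\|\le1$, $S_iS_j=S_{\min(i,j)}$ and $S_jx\to x$.

Order of limits is harmless in finite dimensions. If $(x_n),(y_m)$ are norm bounded, then $S_jx_n\to a_j$ and $S_jy_m\to b_j$ in norm along the ultrafilters, so both iterated limits of $\|S_jx_n-S_jy_m\|$ are $\|a_j-b_j\|$. A natural attempt is therefore
$$d_1(x,y)=\sum_{j\ge1}2^{-j}\|S_j(x-y)\| .$$
On norm-bounded sequences the series converges uniformly, so the iterated limits of $d_1$ agree. But $d_1(kb_N,0)=\sum_{j\ge N}2^{-j}k=2^{1-N}k$. A lower control function would satisfy $\rho_1(k)\le 2^{1-N}k$ for all $N$, hence $\rho_1(k)=0$ for all $k$. The identity is not a coarse embedding: the tail of a vector is lost. Without the weights, $\sup_j\|S_j(x-y)\|=\|x-y\|$, and we are back at the norm, which need not be stable. Compactness of $S_j$ gives stability, and the same compactness makes each $S_j$ blind to tails.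

## 4. Comparing a vector with all truncations of the other

Stay with the monotone basis. Let $T=\{1,2,\dots\}\cup\{\infty\}$, $S_\infty=I$, and put
$$q(x,y)=\min_{j\in T}\|x-S_jy\|,\qquad d(x,y)=\max\{q(x,y),q(y,x)\}.$$
We keep all of $x$, and allow $y$ to be truncated in the way that suits $x$ best. The minimum is attained because $S_jy\to y$. Alone, $q$ is not a metric: in $\ell_2$ with its unit vector basis $(b_i)$ we have $q(0,b_2)=\|S_1b_2\|=0$. But $q(b_2,0)=1$, so the maximum repairs this.

**The example of Section 1 revisited.** Order the basis of $H$ as $w,e_1,f_1,e_2,f_2,\dots$. Truncations are contractions for $\|\cdot\|$. Indeed, for $n<m$ a truncation of $w+e_n-f_m$ is $w$, $w+e_n$, or the whole vector, because $e_n$ comes before $f_m$. The vector $w+e_n$ is the weak limit of $w+e_n-f_m\in B$ as $m\to\infty$, and $w$ is the weak limit of $w+e_n$; as $B$ is weakly closed, both lie in $B$. Also $S_j(\frac13B_H)\subset\frac13B_H$. So $S_jB\subset B$.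

The functional $\psi=\langle\cdot,w\rangle$ is at most $\frac13$ on $\frac13B_H$ and equals $1$ at each $w+e_i-f_j$, so $\|z\|\ge|\psi(z)|$. Hence $\|w+e_n\|=1$, $\|w+e_n-f_m\|=1$ for $n<m$, and $\|w+e_n-f_m\|\ge1$ always. The truncations of $y_m=f_m$ are $0$ and $f_m$, so
$$q(x_n,y_m)=\min\{\|w+e_n\|,\|w+e_n-f_m\|\}=1\qquad\text{for all }n,m.$$
The truncations of $x_n$ are $w$ and $w+e_n$, so $q(y_m,x_n)=\min\{\|w-f_m\|,\|w+e_n-f_m\|\}$. This is $1$ for $n<m$. For $n>m\ge2$, write
$$w-f_m=\frac1{m-1}\sum_{i<m}(w+e_i-f_m)-\frac1{m-1}\sum_{i<m}e_i .$$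
The first term lies in $B$, and the second has Hilbert norm $(m-1)^{-1/2}$; so $1\le\|w-f_m\|\le1+3(m-1)^{-1/2}$, and $1\le q(y_m,x_n)\le1+3(m-1)^{-1/2}$. Thus both iterated limits of $d(x_n,y_m)$ equal $1$. The values $1$ and $3$ have been reconciled.

**Why $d$ works in the basis case.** The triangle inequality for $q$ follows from
$$\|x-S_{\min(i,j)}z\|\le\|x-S_iy\|+\|S_i(y-S_jz)\|\le\|x-S_iy\|+\|y-S_jz\| .$$
Clearly $d(x,y)\le\|x-y\|$. For the lower bound, let $\|x-S_iy\|\le r$ and $\|y-S_jx\|\le r$ with, say, $i\le j$. Then $(I-S_j)S_iy=0$, so $\|x-S_jx\|=\|(I-S_j)(x-S_iy)\|\le2r$ and $\|x-y\|\le2r+r=3r$.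

For stability one needs to see what happens to $\min_j\theta(S_jy_m)$, for a convex $1$-Lipschitz function $\theta\ge0$, when $(y_m)$ is bounded and $y_m\to v$ weakly along $\mathcal V$. The claim is that the limit is $\min_j\theta(S_jv)$. For fixed $j<\infty$, $S_jy_m\to S_jv$ in norm, since $S_j$ has finite rank; this gives $\le$ for finite $j$, and for $j=\infty$ by letting $j\to\infty$. For $\ge$, let $j_m$ be optimal for $y_m$. If $j_m$ is a finite constant on a set of $\mathcal V$, use the norm convergence again. Otherwise $j_m\to\infty$ along $\mathcal V$, and then $S_{j_m}y_m\to v$ weakly, because for $u\in X^*$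
$$\langle u,S_{j_m}y_m\rangle=\langle S_{j_m}^*u-u,y_m\rangle+\langle u,y_m\rangle\to\langle u,v\rangle .$$
Here we used that $S_j^*u\to u$ in norm. This is where reflexivity enters: $S_j^*u\to u$ weakly\*, hence weakly, so $u$ lies in the weakly closed, hence norm-closed, linear span of the ranges of the $S_i^*$ (Mazur); on these ranges $S_j^*$ is eventually the identity, and $\|S_j^*\|\le1$ extends the convergence to the closure. Now $\theta$ is weakly lower semicontinuous, so the limit is at least $\theta(v)$. How this claim gives the exchange of limits is shown in Section 8.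

**Where the basis was used, and how to do without it.** A general $X$ has no such operators: uniformly bounded finite-rank $S_j$ with $S_jx\to x$ for all $x$ converge uniformly on compact sets, so they force the approximation property, and by Enflo's theorem there are separable reflexive spaces without it.

To get around this, look at $y$ as the function $f\mapsto\langle f,y\rangle$ on the dual ball. Truncating $y$ means replacing this function by $f\mapsto\langle S_j^*f,y\rangle$: we move the point $f$ and leave $y$ alone. For any map $\sigma$ of the dual ball into itself, linear or not, the expression $\langle\sigma(f),y\rangle$ is linear in $y$. So we may use nonlinear maps $\sigma_t$, which partitions of unity supply. The price is the law $S_iS_j=S_{\min(i,j)}$, on which both the triangle inequality and the lower bound rest: composing $f\mapsto\langle\sigma_j(f),y\rangle$ with $\sigma_i$ gives $\langle\sigma_j(\sigma_i(f)),y\rangle$, and nothing relates this to $\sigma_{\min(i,j)}$. We recover the law by remembering all truncations at once, as a function of $(f,t)$, and by letting the truncation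 operators act on the index $t$ alone.

## 5. Nonlinear approximations of the identity on the dual ball

From here on we work in the following setting, which serves Theorems 1 and 3 together.

**Setting.** $Y$ is a separable Banach space, $R$ is a separable reflexive Banach space, $J:R\to Y$ is a bounded linear operator, and $M\subset Y$ is a set such that every bounded $S\subset M$ is contained in $\lambda J(B_R)$ for some $\lambda<\infty$.

For Theorem 1 take $M=Y=R=X$ and $J=\mathrm{id}$; on first reading one may think of this case only. As $J(B_R)$ is weakly compact, bounded subsets of $M$ are relatively weakly compact in $Y$. Write $B^*=B_{Y^*}$ with the weak\* topology, which is compact, and metrizable since $Y$ is separable.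

**The Kadec–Klee property.** A norm $|\cdot|$ has it if $g_n\to g$ weakly and $|g_n|\to|g|$ imply $|g_n-g|\to0$. A Hilbert norm has it, since $\|g_n-g\|^2=\|g_n\|^2+\|g\|^2-2\langle g_n,g\rangle\to0$. The norm of $c_0$ does not: $u_1+u_n\to u_1$ weakly, all norms are $1$, and $\|(u_1+u_n)-u_1\|=1$. By Kadec's theorem (Deville–Godefroy–Zizler, *Smoothness and Renormings in Banach Spaces*, Ch. II), every separable Banach space has an equivalent locally uniformly rotund norm, meaning that $|g_n|\to|g|$ and $|g_n+g|\to2|g|$ imply $|g_n-g|\to0$. Such a norm has the Kadec–Klee property. Indeed, if $g_n\to g$ weakly and $|g_n|\to|g|$, then weak lower semicontinuity gives $2|g|\le\liminf|g_n+g|\le\limsup|g_n+g|\le2|g|$, so $|g_n+g|\to2|g|$.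

**Lemma 5.** There are maps $\sigma_t:B^*\to B^*$, $t=1,2,\dots$, such that

* (a) $\sigma_t$ is continuous from the weak\* to the norm topology; in particular $\sigma_t(B^*)$ is norm compact;
* (b) $\sup_{f\in B^*}|\langle\sigma_t(f)-f,y\rangle|\to0$ as $t\to\infty$, for every $y\in Y$;
* (c) $\|J^*(\sigma_t(f)-f)\|_{R^*}\to0$ as $t\to\infty$, for every $f\in B^*$.

In the basis case, (a) was the finite rank of $S_t$, (b) was $S_ty\to y$, and (c) was $S_t^*f\to f$ in norm.

**Step 1: a convex function to minimize.** Since $R$ is separable and $R=R^{**}$, the space $R^*$ is separable. Let $|\cdot|$ be an equivalent norm on $R^*$ with the Kadec–Klee property, and put $p(f)=|J^*f|$ for $f\in Y^*$. The adjoint $J^*:Y^*\to R^*$ is weak\*-to-weak\* continuous, and on $R^*$ the weak\* and weak topologies agree because $R$ is reflexive. A norm is weakly lower semicontinuous. So $p$ is convex and weak\* lower semicontinuous.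

**Step 2: construction.** Let $(y_k)_{k\ge1}$ be dense in $B_Y$ and put
$$\varrho(f,g)=\sum_{k\ge1}2^{-k}|\langle f-g,y_k\rangle|.$$
On $B^*$ this is a metric; the series converges uniformly, so $\varrho$ is weak\* continuous, and by compactness it induces the weak\* topology. Fix $t$. By compactness cover $B^*$ by finitely many sets $U_i=\{f\in B^*:\varrho(f,f_i)<1/t\}$, and let
$$C_i=\{f\in B^*:\varrho(f,f_i)\le1/t\},$$
which is convex, weak\* compact, nonempty, and contains $U_i$. Choose $c_i\in C_i$ minimizing $p$ on $C_i$; this exists by lower semicontinuity. Let $(\psi_i)$ be a continuous partition of unity on $B^*$ with $\psi_i=0$ off $U_i$, and set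
$$\sigma_t(f)=\sum_i\psi_i(f)\,c_i .$$
By convexity $\sigma_t(f)\in B^*$.

**Step 3: (a) and the two basic estimates.** The map $\sigma_t$ is a finite sum of fixed vectors with weak\* continuous scalar coefficients, so (a) holds. If $\psi_i(f)>0$, then $f\in U_i\subset C_i$. Hence $p(c_i)\le p(f)$ by the choice of $c_i$, and $\varrho(c_i,f)\le\varrho(c_i,f_i)+\varrho(f_i,f)\le2/t$. Both $p$ and $\varrho(\cdot,f)$ are convex, so
$$p(\sigma_t(f))\le p(f),\qquad \varrho(\sigma_t(f),f)\le 2/t. \tag{1}$$

**Step 4: (b).** By (1), $|\langle\sigma_t(f)-f,y_k\rangle|\le2^{k+1}/t$ for all $f\in B^*$. By homogeneity let $y\in B_Y$. Given $\varepsilon>0$ choose $k$ with $\|y-y_k\|<\varepsilon$; then, as $\|\sigma_t(f)-f\|\le2$, we get $|\langle\sigma_t(f)-f,y\rangle|\le2\varepsilon+2^{k+1}/t$ for all $f$. This is at most $3\varepsilon$ for large $t$.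

**Step 5: (c).** By (1), $\sigma_t(f)\to f$ weak\*, so $J^*\sigma_t(f)\to J^*f$ weakly in $R^*$. Therefore
$$|J^*f|\le\liminf_t|J^*\sigma_t(f)|\le\limsup_t|J^*\sigma_t(f)|\le|J^*f| ,$$
the last inequality by (1). So $|J^*\sigma_t(f)|\to|J^*f|$, and the Kadec–Klee property gives (c). $\square$

The choice of $c_i$ cannot be careless. Properties (a) and (b) hold for any $c_i\in C_i$, but (c) may then fail. Let $Y=R=\ell_2$, $J=\mathrm{id}$, with unit vectors $b_N$. Each $U_i$ containing $0$ is weak\* open in $B^*$ and so contains $b_N$ for all large $N$. Choose one $N(t)\ge t$ that works for all these finitely many $i$, and let $c_i=b_{N(t)}$ for them. Then $\sigma_t(0)=b_{N(t)}$ does not tend to $0$ in norm; and with the weakly null vectors $y_t=b_{N(t)}$ we have $\langle\sigma_t(0),y_t\rangle=1$, whereas the diagonal argument for property (C) below needs such pairings to tend to $0$.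

## 6. Truncations as operators into $C(\Omega)$

Let $\sigma_\infty=\mathrm{id}$, give $T=\{1,2,\dots\}\cup\{\infty\}$ the topology of the one-point compactification of the positive integers, and let $\Omega=B^*\times T$. This is a compact metrizable space. For $y\in Y$ and $j\in T$ put
$$(P_jy)(f,t)=\langle\sigma_{\min(j,t)}(f),y\rangle .$$
In particular $(P_\infty y)(f,t)=\langle\sigma_t(f),y\rangle$: this function records all truncations of $y$.

**Step 1: $P_\infty y$ is continuous and $P_\infty$ is isometric.** At $(f,t)$ with $t<\infty$, the point $t$ is isolated in $T$, so continuity follows from (a). If $(f_m,t_m)\to(f,\infty)$, then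
$$|\langle\sigma_{t_m}(f_m)-f,y\rangle|\le|\langle\sigma_{t_m}(f_m)-f_m,y\rangle|+|\langle f_m-f,y\rangle|\to0,$$
the first term by the uniformity over $B^*$ in (b) (it is $0$ when $t_m=\infty$). So $P_\infty y\in C(\Omega)$. As $\sigma_t(B^*)\subset B^*$ and $\sigma_\infty=\mathrm{id}$, we get $\|P_\infty y\|=\|y\|$; and $P_\infty$ is linear.

**Step 2: the truncation law.** For $h\in C(\Omega)$ and $j\in T$ put $(E_jh)(f,t)=h(f,\min(j,t))$. The map $t\mapsto\min(j,t)$ is continuous on $T$ (it is eventually constant for $j<\infty$, and the identity for $j=\infty$), so $E_j$ is a linear contraction of $C(\Omega)$. Directly from the definitions,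
$$E_iE_j=E_{\min(i,j)},\qquad E_\infty=I,\qquad P_j=E_jP_\infty,\qquad E_iP_j=P_{\min(i,j)} . \tag{2}$$
In particular $P_jy\in C(\Omega)$. The law lost on $B^*$ now holds because $E_j$ acts on $t$ only.

**Lemma 6.** The operators $P_j$ have the following properties.

* (A) For every $y\in Y$, the map $j\mapsto P_jy$ is norm continuous on $T$.
* (B) If $(y_m)$ is a bounded sequence in $Y$, $y_m\to v$ weakly along an ultrafilter $\mathcal V$, and $j<\infty$, then $\|P_jy_m-P_jv\|\to0$ along $\mathcal V$.
* (C) Let $(y_m)$ be a bounded sequence in $M$, $\mathcal V$ a nonprincipal ultrafilter, $v=\mathrm{w\text{-}lim}_{\mathcal V}\,y_m\in Y$, and $j_m\in T$ with $j_m\to\infty$ along $\mathcal V$. If $\theta:C(\Omega)\to[0,\infty)$ is convex and $1$-Lipschitz, then $\lim_{m,\mathcal V}\theta(P_{j_m}y_m)\ge\theta(P_\infty v)$.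

The weak limit $v$ in (C) exists, since $(y_m)$ lies in a weakly compact set $\lambda J(B_R)$; it need not belong to $M$. Here $j_m\to\infty$ along $\mathcal V$ means $\{m:j_m\ge k\}\in\mathcal V$ for every finite $k$; the value $j_m=\infty$ is allowed.

**Proof of (A).** Only continuity at $\infty$ needs proof. The functions $P_jy$ and $P_\infty y$ agree at $(f,t)$ for $t\le j$, so for $j<\infty$
$$\|P_jy-P_\infty y\|=\sup_{f,\;t>j}|\langle\sigma_j(f)-\sigma_t(f),y\rangle|\le2\sup_{j\le s<\infty}\ \sup_f|\langle\sigma_s(f)-f,y\rangle| ,$$
inserting $f$ between $\sigma_j(f)$ and $\sigma_t(f)$. The right side tends to $0$ as $j\to\infty$ by (b).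

**Proof of (B).** As $t$ runs over $T$, $\min(j,t)$ runs over $1,\dots,j$. So
$$\|P_jy_m-P_jv\|=\max_{s\le j}\ \sup_{g\in\sigma_s(B^*)}|\langle g,y_m-v\rangle| .$$
Each $\sigma_s(B^*)$ is norm compact by (a). Given $\varepsilon>0$, take a finite $\varepsilon$-net of it. On the net, $\langle g,y_m-v\rangle\to0$ along $\mathcal V$; off the net we lose at most $\varepsilon\sup_m\|y_m-v\|$.

**Proof of (C).** The purpose is to show that, along a suitable subsequence, $P_{j_m}y_m\to P_\infty v$ weakly in $C(\Omega)$. Let $\ell=\lim_{m,\mathcal V}\theta(P_{j_m}y_m)$, which is finite because the vectors are bounded and $\theta$ is Lipschitz.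

We pass to a sequence because dominated convergence requires one. A weakly compact subset of a separable Banach space is weakly metrizable: some countable family of functionals separates points and hence defines a metrizable Hausdorff topology on the set, which is coarser than the compact weak topology and so equal to it. Let $\varrho_0$ be such a metric on the weak closure of $\{y_m\}$. For each $k$ the set of $m$ with $j_m\ge k$, $\varrho_0(y_m,v)<1/k$ and $|\theta(P_{j_m}y_m)-\ell|<1/k$ belongs to $\mathcal V$, hence is infinite. So there are $m_1<m_2<\cdots$ with $j_{m_k}\ge k$, $y_{m_k}\to v$ weakly and $\theta(P_{j_{m_k}}y_{m_k})\to\ell$.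

The bounded sequence $P_{j_{m_k}}y_{m_k}$ converges to $P_\infty v$ pointwise on $\Omega$. At $(f,t)$ with $t<\infty$, once $k\ge t$ the value is $\langle\sigma_t(f),y_{m_k}\rangle$, which tends to $\langle\sigma_t(f),v\rangle$. At $(f,\infty)$ the value is
$$\langle\sigma_{j_{m_k}}(f),y_{m_k}\rangle=\langle\sigma_{j_{m_k}}(f)-f,y_{m_k}\rangle+\langle f,y_{m_k}\rangle .$$
The second term tends to $\langle f,v\rangle$. For the first, $y_{m_k}=\lambda Jr_k$ with $r_k\in B_R$ and $\lambda$ fixed, so its absolute value is $\lambda|\langle J^*(\sigma_{j_{m_k}}(f)-f),r_k\rangle|\le\lambda\|J^*(\sigma_{j_{m_k}}(f)-f)\|$, which tends to $0$ by (c). Here both the functional and the vector move, and this is why (c) demands norm convergence.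

By the Riesz theorem, functionals on $C(\Omega)$ are finite signed measures, so by dominated convergence $P_{j_{m_k}}y_{m_k}\to P_\infty v$ weakly. The sets $\{\theta\le c\}$ are convex and norm closed, hence weakly closed by Mazur's theorem; so $\theta$ is weakly lower semicontinuous, and $\ell\ge\theta(P_\infty v)$. $\square$

## 7. The metric and its comparison with the norm

For $x,y\in Y$ define
$$q(x,y)=\min_{j\in T}\|P_\infty x-P_jy\|,\qquad d(x,y)=\max\{q(x,y),q(y,x)\}. \tag{3}$$
By (A) we minimize a continuous function on a compact space, so the minimum exists.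

**Step 1: triangle inequality.** Let $q(x,y)=\|P_\infty x-P_iy\|$ and $q(y,z)=\|P_\infty y-P_jz\|$. By (2), $E_iP_jz=P_{\min(i,j)}z$ is admissible in the definition of $q(x,z)$, and $E_iP_\infty y=P_iy$. So
$$q(x,z)\le\|P_\infty x-E_iP_jz\|\le\|P_\infty x-P_iy\|+\|E_i(P_\infty y-P_jz)\|\le q(x,y)+q(y,z).$$
Hence $d$ satisfies the triangle inequality: $q(x,z)\le d(x,y)+d(y,z)$, and likewise for $q(z,x)$. Also $d$ is symmetric and $d(x,x)=0$.

**Step 2: upper bound.** Taking $j=\infty$, $q(x,y)\le\|P_\infty x-P_\infty y\|=\|x-y\|$; so $d(x,y)\le\|x-y\|$.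

**Step 3: lower bound.** Let $r=d(x,y)$ and choose $i,j\in T$ with $\|P_\infty x-P_iy\|\le r$ and $\|P_\infty y-P_jx\|\le r$. If $i\le j$, then $(I-E_j)P_iy=0$ by (2), so
$$\|P_\infty x-P_jx\|=\|(I-E_j)(P_\infty x-P_iy)\|\le2r ,$$
and
$$\|x-y\|=\|P_\infty x-P_\infty y\|\le\|P_\infty x-P_jx\|+\|P_jx-P_\infty y\|\le3r .$$
If $j\le i$, then $(I-E_i)P_jx=0$, so $\|P_\infty y-P_iy\|=\|(I-E_i)(P_\infty y-P_jx)\|\le2r$, and $\|x-y\|\le\|P_\infty x-P_iy\|+\|P_iy-P_\infty y\|\le3r$.

So $d$ is a metric on $Y$ and
$$\tfrac13\|x-y\|\le d(x,y)\le\|x-y\|\qquad(x,y\in Y). \tag{4}$$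
In particular the $d$-bounded sets are the norm-bounded sets.

## 8. Interchanging the limits

We show that $(M,d)$ is stable. Let $(x_n),(y_m)$ be bounded sequences in $M$, let $\mathcal U,\mathcal V$ be nonprincipal ultrafilters, and put $v=\mathrm{w\text{-}lim}_{\mathcal V}\,y_m\in Y$,
$$\tau(z)=\lim_{n,\mathcal U}\|P_\infty x_n-z\|\quad(z\in C(\Omega)),\qquad Q(y)=\min_{j\in T}\tau(P_jy)\quad(y\in Y).$$
As a limit of convex $1$-Lipschitz functions, $\tau$ is convex and $1$-Lipschitz; so by (A) the minimum exists. The plan is to show that both iterated limits of $q(x_n,y_m)$ are $Q(v)$.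

**Step 1: the limit in $n$.** For every $y\in Y$,
$$\lim_{n,\mathcal U}q(x_n,y)=Q(y). \tag{5}$$
The task is to exchange the limit with a minimum over the infinite set $T$. Let $\alpha_n(j)=\|P_\infty x_n-P_jy\|$, so that $\alpha_n(j)\to\tau(P_jy)$ along $\mathcal U$ for each $j$. Given $\varepsilon>0$, by (A) there is a finite $k$ with $\|P_jy-P_\infty y\|\le\varepsilon$ for $j\ge k$. Let $F=\{1,\dots,k\}\cup\{\infty\}$. For $j\notin F$ we have $\alpha_n(j)\ge\alpha_n(\infty)-\varepsilon$ and $\tau(P_jy)\ge\tau(P_\infty y)-\varepsilon$. So replacing $T$ by $F$ changes each of the minima $q(x_n,y)$ and $Q(y)$ by at most $\varepsilon$. Over the finite set $F$ the minima converge. Hence $|\lim_{n,\mathcal U}q(x_n,y)-Q(y)|\le2\varepsilon$ for every $\varepsilon>0$.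

**Step 2: the limit in $m$.** Let $\theta:C(\Omega)\to[0,\infty)$ be convex and $1$-Lipschitz, and $\Phi(y)=\min_{j\in T}\theta(P_jy)$. Then
$$\lim_{m,\mathcal V}\Phi(y_m)=\Phi(v). \tag{6}$$
For "$\le$": if $j<\infty$, then (B) gives $\lim_{m,\mathcal V}\Phi(y_m)\le\lim_{m,\mathcal V}\theta(P_jy_m)=\theta(P_jv)$. Letting $j\to\infty$ and using (A), the inequality $\lim_{m,\mathcal V}\Phi(y_m)\le\theta(P_jv)$ holds for $j=\infty$ too. Minimize over $j$.

For "$\ge$": let $j_m\in T$ satisfy $\Phi(y_m)=\theta(P_{j_m}y_m)$. If $\{m:j_m=j\}\in\mathcal V$ for some $j<\infty$, then by (B) $\lim_{m,\mathcal V}\Phi(y_m)=\lim_{m,\mathcal V}\theta(P_jy_m)=\theta(P_jv)\ge\Phi(v)$. Otherwise, for each finite $k$, the set $\{m:j_m\le k\}$ is a finite union of sets not in $\mathcal V$, hence not in $\mathcal V$; so $j_m\to\infty$ along $\mathcal V$, and (C) gives $\lim_{m,\mathcal V}\Phi(y_m)\ge\theta(P_\infty v)\ge\Phi(v)$.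

**Step 3: both orders.** Apply (5) to each $y_m$, then (6) with $\theta=\tau$, for which $\Phi=Q$:
$$\lim_{m,\mathcal V}\lim_{n,\mathcal U}q(x_n,y_m)=\lim_{m,\mathcal V}Q(y_m)=Q(v).$$
Apply (6) with $\theta=\|P_\infty x_n-\cdot\,\|$, for which $\Phi=q(x_n,\cdot)$, and then (5) with $y=v$:
$$\lim_{n,\mathcal U}\lim_{m,\mathcal V}q(x_n,y_m)=\lim_{n,\mathcal U}q(x_n,v)=Q(v).$$
So the iterated limits of $q(x_n,y_m)$ coincide. Since both sequences are arbitrary bounded sequences in $M$, we may interchange the roles of $(x_n,\mathcal U)$ and $(y_m,\mathcal V)$; so the iterated limits of $q(y_m,x_n)$ coincide. As $\max$ is continuous, the iterated limits of $d(x_n,y_m)$ coincide. By (4), $d$-bounded and norm-bounded sequences are the same, so $(M,d)$ is stable. $\square$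

**Proof of Theorem 1.** Take $M=Y=R=X$ and $J=\mathrm{id}$ in the setting. Then $d$ is a stable metric on $X$, and (4) is the required estimate. $\square$

By Theorem 2, the constant $3$ cannot be improved.

## 9. Sets whose bounded parts are relatively weakly compact

**Proof of Theorem 3, 2 ⇒ 1.** The purpose is to produce $R$ and $J$. Let $M'\subset Y$ be norm separable with all bounded subsets relatively weakly compact. We may replace $Y$ by the closed span of $M'$, since this is weakly closed and carries the restricted weak topology; so $Y$ is separable.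

**Step 1: one weakly compact set that absorbs everything.** Let $K_n$ be the weak closure of $M'\cap nB_Y$; it is weakly compact and contained in $nB_Y$. The set
$$\{0\}\cup\bigcup_{n\ge1}2^{-n}K_n$$
is weakly compact: in a weakly open cover, a member that contains $0$ contains a norm ball around $0$, hence all $2^{-n}K_n\subset n2^{-n}B_Y$ with $n$ large, and the remaining finitely many $2^{-n}K_n$ are weakly compact. By Krein's theorem its closed absolutely convex hull $K$ is weakly compact.

**Step 2: a reflexive space.** By the theorem of Davis–Figiel–Johnson–Pełczyński (*Factoring weakly compact operators*, J. Funct. Anal. 17 (1974)), there are a reflexive space $R$ and an injective bounded operator $J:R\to Y$ with $K\subset J(B_R)$.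

**Step 3: $R$ is separable.** The operator $J$ is weak-to-weak continuous and injective, and $B_R$ is weakly compact; so $J$ maps $B_R$ homeomorphically, for the weak topologies, onto $J(B_R)$. This is a weakly compact subset of a separable space, hence weakly metrizable, hence weakly separable. So $B_R$ has a countable weakly dense subset $D$. By Mazur's theorem the norm-closed convex hull of $D$ is weakly closed, so it contains $B_R$; rational convex combinations of $D$ then show that $R$ is norm separable.

**Step 4: conclusion.** A bounded $S\subset M'$ lies in some $K_n\subset2^nK\subset2^nJ(B_R)$. So the setting of Section 5 holds with $M=M'$, and Sections 5–8 give a stable metric $d$ on $M'$ with $\frac13\|x-y\|\le d(x,y)\le\|x-y\|$. This is the final assertion of Theorem 3. If $M$ is separable and bi-Lipschitz equivalent to such an $M'$, then $M'$ is separable, and $M\to(M',d)$ is a bi-Lipschitz embedding into a stable space.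

**Proof of Theorem 3, 1 ⇒ 2.** Subsets of stable spaces are stable, so after replacing $M$ by its image we may assume that $(M,d)$ itself is stable. Fix $x_0\in M$ and write $|x|=d(x,x_0)$. We embed $M$ into $\ell_\infty(M)$ by
$$g_x(z)=\max\{0,\ |x|-d(x,z)\}\qquad(z\in M),$$
a bump of height $|x|$ at $x$. Clearly $\|g_x\|_\infty=|x|$.

**Step 1: $x\mapsto g_x$ is bi-Lipschitz.** Since $\big||x|-|y|\big|\le d(x,y)$ and $|d(x,z)-d(y,z)|\le d(x,y)$, we have $\|g_x-g_y\|_\infty\le2d(x,y)$. For the lower estimate let $|y|\ge|x|$ and evaluate at $z=y$: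
$$\|g_x-g_y\|_\infty\ge|y|-\max\{0,|x|-d(x,y)\}=\min\{|y|,\ |y|-|x|+d(x,y)\}\ge\min\{|y|,d(x,y)\}\ge\tfrac12d(x,y),$$
because $d(x,y)\le|x|+|y|\le2|y|$.

**Step 2: bounded parts are relatively weakly compact.** Let $r>0$; we treat $\{g_x:|x|\le r\}$. Regard $M$ as a discrete set, so that $\ell_\infty(M)=C(\beta M)$ and $M$ is dense in $\beta M$. Grothendieck's double limit criterion (Amer. J. Math. 74 (1952)) says that a bounded set $A\subset C(K)$, $K$ compact, is relatively weakly compact provided that, for a dense set $D\subset K$, all $(g_n)$ in $A$ and all $(z_m)$ in $D$, the limits $\lim_n\lim_mg_n(z_m)$ and $\lim_m\lim_ng_n(z_m)$ are equal whenever both exist.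

Let $|x_n|\le r$ and $z_m\in M$ be such that both iterated limits of $g_{x_n}(z_m)$ exist. Take nonprincipal ultrafilters $\mathcal U,\mathcal V$; the iterated limits along them are the same numbers.

* Suppose $\{m:|z_m|\ge2r\}\in\mathcal V$. For these $m$ and all $n$, $d(x_n,z_m)\ge|z_m|-|x_n|\ge2r-|x_n|\ge|x_n|$, so $g_{x_n}(z_m)=0$. Both iterated limits are $0$.
* Otherwise $\{m:|z_m|<2r\}\in\mathcal V$. Changing $z_m$ off this set does not affect limits along $\mathcal V$, so we may assume $(z_m)$ bounded. By stability both iterated limits of $d(x_n,z_m)$ equal a common number $L$. Let $a=\lim_{n,\mathcal U}|x_n|$. By continuity of $(s,t)\mapsto\max\{0,s-t\}$, both iterated limits of $g_{x_n}(z_m)$ equal $\max\{0,a-L\}$.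

So $\{g_x:|x|\le r\}$ is relatively weakly compact. As $\|g_x\|_\infty=|x|$, every bounded subset of $M'=\{g_x:x\in M\}$ lies in such a set, and 2 holds with $Y=\ell_\infty(M)$. $\square$

## 10. Coarse embeddings into reflexive and into stable spaces

**Proof of Corollary 4.** Let $M$ be a separable metric space and $f:M\to Z$ a coarse embedding into a reflexive space, with control functions $\rho_1,\rho_2$. To apply Theorem 1 we need a separable target, and $f$ need not be continuous; so we first discretize.

Let $N\subset M$ be a maximal subset with mutual distances at least $1$. It is countable because $M$ is separable. By maximality each $x\in M$ has a point $\pi(x)\in N$ with $d(x,\pi(x))\le1$. Then $|d(\pi(x),\pi(y))-d(x,y)|\le2$, so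
$$\rho_1(\max\{d(x,y)-2,0\})\le\|f(\pi(x))-f(\pi(y))\|\le\rho_2(d(x,y)+2),$$
and $f\circ\pi$ is a coarse embedding with countable image. It takes values in the closed span $Z_0$ of this image, which is separable, and reflexive as a closed subspace of $Z$. Theorem 1 gives a stable metric on $Z_0$ that lies between $\frac13$ of the norm distance and the norm distance. Composing $f\circ\pi$ with the identity of $Z_0$, we obtain a coarse embedding of $M$ into a stable metric space, with control functions $\frac13\rho_1(\max\{t-2,0\})$ and $\rho_2(t+2)$.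

The converse is Kalton's theorem that every stable metric space embeds coarsely into a reflexive Banach space (N. J. Kalton, *Coarse and uniform embeddings into reflexive spaces*, Quart. J. Math. 58 (2007)): compose a coarse embedding of $M$ into a stable space with it. $\square$
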